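\title{Strongly Koszul semigroup rings have quadratic Gr\"obner bases}

\begin{abstract}
We prove that the defining ideal of a strongly Koszul semigroup ring has a Gr\"obner basis of quadrics. The monomial order is the graded reverse lexicographic order in which the variables are sorted by the values of a generic linear functional on the exponent vectors of the generators, and the Gr\"obner basis is explicit. We also show that, once the defining ideal is generated by quadrics, strong Koszulness is a condition in degree three, and that one and the same initial ideal arises from many monomial orders. Examples show that the converse of the main theorem fails and that an arbitrary reverse lexicographic order does not suffice.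
\end{abstract}

\section{The question and the results}\label{sec:intro}

Let $K$ be an arbitrary field, let $u_1,\dots,u_n$ be monomials in a polynomial or Laurent polynomial ring over $K$, and let $R=K[u_1,\dots,u_n]$ be the semigroup ring they generate. We assume throughout that $R$ is standard graded with $\deg u_i=1$ for all $i$. The \emph{defining ideal} of $R$ is the kernel $I$ of the surjection
\[
\pi\colon P=K[y_1,\dots,y_n]\to R,\qquad y_i\mapsto u_i .
\]
It is homogeneous and generated by binomials. We compare two properties of $R$.

The ring $R$ is \emph{strongly Koszul} if the ideal $(u_i)\cap(u_j)$ of $R$ is generated in degree $2$ for all $i\ne j$. For semigroup rings this is equivalent to the notion introduced by Herzog, Hibi and Restuccia. The condition says that every common multiple of two generators is accounted for by their common multiples of degree $2$. Since $R$ is a domain and $(u_i)\cap(u_j)=u_j\cdot\bigl((u_i):u_j\bigr)$, it also says that the colon ideals $(u_i):u_j$ are generated by linear forms. The polynomial ring is the basic example: there $(y_i)\cap(y_j)=(y_iy_j)$.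

A \emph{monomial order} on $P$ is a total order $\prec$ on the monomials that has $1$ as its smallest element and is preserved by multiplication with a monomial. For $0\ne f\in P$ let $\operatorname{in}_\prec(f)$ be the largest monomial of $f$, and let $\operatorname{in}_\prec(I)$ be the ideal generated by all $\operatorname{in}_\prec(f)$ with $0\ne f\in I$. A finite subset $G\subset I$ is a \emph{Gr\"obner basis} of $I$ if the monomials $\operatorname{in}_\prec(g)$, $g\in G$, generate $\operatorname{in}_\prec(I)$. We say that $I$ has a \emph{quadratic Gr\"obner basis} if, for some monomial order, it has a Gr\"obner basis consisting of homogeneous polynomials of degree $2$.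

Both properties are criteria for Koszulness. Recall that $R$ is \emph{Koszul} if the matrices in the minimal graded free resolution of the residue field $K$ over $R$ have linear forms as entries. The following implications are known: if $I$ has a quadratic Gr\"obner basis, or if $R$ is strongly Koszul, then $R$ is Koszul; and if $R$ is Koszul, then $I$ is generated by quadratic binomials. (They serve here as background only and are not used in the proofs.) With two sufficient conditions for the same property at hand, one asks how they are related. The following problem is posed in \cite{Shibata}.

\begin{quote}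
\emph{Does the defining ideal of every strongly Koszul semigroup ring have a quadratic Gr\"obner basis?}
\end{quote}

The difficulty is that the hypothesis treats all generators alike, while the conclusion asks for an order. There is, however, a natural candidate. In a reverse lexicographic order, the smallest monomial of $P$ that represents a given monomial of $R$ is found by asking which generators $u_i$ divide that monomial in $R$ (Lemma~\ref{lem:revlex}), and divisibility by generators is what strong Koszulness controls. So one may guess that the answer is yes and that reverse lexicographic orders prove it. The answer is yes, but the order of the variables matters: already for the cone over the twisted cubic some reverse lexicographic orders fail (Example~\ref{ex:badorder}). What works is to sort the variables by a linear functional on the exponent vectors.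

To state the results we write the monomials of $R$ additively. Let $a_i\in\mathbb Z^N$ be the exponent vector of $u_i$, let $X=\{a_1,\dots,a_n\}$, and let $S\subset\mathbb Z^N$ be the semigroup with $0$ generated by $X$, so that $R=K[S]$. The elements of $X$ are called \emph{atoms}. Let $S_d$ be the set of sums of $d$ atoms. If $u_i=u_j$ for some $i\ne j$, then $(u_i)\cap(u_j)=(u_i)$ contains a nonzero element of degree $1$ and is not generated in degree $2$. So strong Koszulness forces the generators to be distinct, and \emph{from now on we assume that $u_1,\dots,u_n$ are distinct}. We write $u_a$ and $y_a$ for $u_i$ and $y_i$ when $a=a_i$. For $s\in S$, the set of atoms dividing $s$ is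
\[
A(s)=\{a\in X : s-a\in S\},
\]
and the \emph{fiber} of $s\in S_d$ is the set of monomials $y_{b_1}\cdots y_{b_d}$ of $P$ with $b_1+\dots+b_d=s$.

Call a linear functional $\lambda\colon\mathbb R^N\to\mathbb R$ \emph{generic} if the numbers $\lambda(a)$, $a\in X$, are pairwise distinct. Such functionals exist, since one only has to avoid the finitely many hyperplanes $\lambda(a-b)=0$ with $a\ne b$ in $X$. Fix a generic $\lambda$. For atoms we write $a<b$ if $\lambda(a)<\lambda(b)$; the symbols $\min$ and $\max$ of sets of atoms refer to this order. Number the atoms so that $a_1<\dots<a_n$, and let $<_\lambda$ be the graded reverse lexicographic order with $y_n>\dots>y_1$: monomials are compared by degree first, and for $m\ne m'$ of equal degree $m<_\lambda m'$ if and only if, at the smallest index $l$ where the exponents differ, $m$ has the \emph{larger} exponent of $y_l$. Finally, a pair $\{a,b\}$ of atoms, where $a=b$ is allowed, is \emph{extreme} if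
\[
\{a,b\}=\{\min A(a+b),\max A(a+b)\}.
\]

\begin{theorem}\label{thm:main}
If $R$ is strongly Koszul, then for every generic $\lambda$ the ideal $I$ has a quadratic Gr\"obner basis with respect to $<_\lambda$, namely
\[
G_\lambda=\bigl\{\,y_ay_b-y_{\min A(a+b)}\,y_{\max A(a+b)} \;:\; a,b\in X,\ \{a,b\}\text{ not extreme}\,\bigr\}.
\]
\end{theorem}

The proof uses two consequences of strong Koszulness, one about generators of $I$ and one about degree $3$. The second theorem says that nothing is lost in passing to them.

\begin{theorem}\label{thm:local}
Suppose that $u_1,\dots,u_n$ are distinct. Then $R$ is strongly Koszul if and only if $I$ is generated by quadrics and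
\begin{equation}\tag{$\ast$}\label{eq:star}
\begin{gathered}
\text{for every $s\in S_3$ and all $a\ne b$ in $A(s)$ there is $c\in X$}\\
\text{with $s-a-c\in X$ and $s-b-c\in X$.}
\end{gathered}
\end{equation}
\end{theorem}

The third theorem shows that the initial ideal found in Theorem~\ref{thm:main} is not tied to the reverse lexicographic order. For real weights $\omega(y_i)$, extended additively to monomials, we say that a monomial order $\prec$ \emph{refines} $\omega$ if $\omega(m)<\omega(m')$ implies $m\prec m'$ for monomials $m,m'$ of the same degree. Adding a constant to all weights makes them positive and does not change this condition.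

\begin{theorem}\label{thm:orders}
Let $R$ be strongly Koszul, let $\lambda$ be generic, and let $J_\lambda\subset P$ be generated by the monomials $y_ay_b$ with $\{a,b\}$ not extreme. Then $\operatorname{in}_\prec(I)=J_\lambda$ for every monomial order $\prec$ such that, for each $t\in S_2$, the $\prec$-smallest monomial of the fiber of $t$ is $y_{\min A(t)}y_{\max A(t)}$. This includes $<_\lambda$, $<_{-\lambda}$, and every order refining a weight $y_i\mapsto g(\lambda(a_i))$ with $g\colon\mathbb R\to\mathbb R$ strictly concave. Consequently, for every $s\in S\setminus\{0\}$ the unique monomial of the fiber of $s$ outside $J_\lambda$ involves both $y_{\min A(s)}$ and $y_{\max A(s)}$.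
\end{theorem}

For $n=1$ we have $I=0$ and $G_\lambda=\emptyset$, and there is nothing to prove. Sections~\ref{sec:fibers} and~\ref{sec:order} translate both properties into statements about the sets $A(s)$. Section~\ref{sec:reduction} reduces Theorem~\ref{thm:main} to monomials of degree $3$, and Section~\ref{sec:three}, the core of the paper, settles that case. Theorems~\ref{thm:local} and~\ref{thm:orders} are proved in Sections~\ref{sec:local} and~\ref{sec:orders}, and Section~\ref{sec:converse} shows that the converse of Theorem~\ref{thm:main} is false.

\section{Fibers and divisibility in the semigroup}\label{sec:fibers}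

The elements of $S$, read as monomials, form a $K$-basis of $R$. A nonzero element of $R$ cannot be homogeneous of two degrees, so $S$ is the disjoint union of the sets $S_d$, with $S_0=\{0\}$ and $S_1=X$. For $t,s\in S$ write $t\preceq s$ if $s-t\in S$. This is divisibility in $R$; it is transitive, and degrees subtract: if $t\in S_e$, $s\in S_d$ and $t\preceq s$, then $s-t\in S_{d-e}$. In particular $A(t)\subset A(s)$ whenever $t\preceq s$. The fibers are finite and partition the monomials of $P$, and a variable $y_a$ divides some monomial of the fiber of $s$ if and only if $a\in A(s)$.

Given a monomial order $\prec$, a monomial of $P$ is \emph{standard} if it does not lie in $\operatorname{in}_\prec(I)$. Divisors of standard monomials are standard, because $\operatorname{in}_\prec(I)$ is an ideal.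

\begin{lemma}\label{lem:fibers}
The ideal $I$ is spanned over $K$ by the binomials $m-m'$ with $m,m'$ in the same fiber. For every monomial order, a monomial is standard if and only if it is the smallest monomial of its fiber; so each fiber contains exactly one standard monomial.
\end{lemma}

\begin{proof}
The coefficient of $s\in S$ in $\pi(f)$ is the sum of the coefficients of $f$ on the fiber of $s$. Hence $f\in I$ if and only if these sums vanish for all fibers, which gives the first claim. If $m$ is not the smallest monomial $m_0$ of its fiber, then $m=\operatorname{in}_\prec(m-m_0)$ is not standard. Conversely, suppose that $m_0$ lies in $\operatorname{in}_\prec(I)$. Then $m_0=\operatorname{in}_\prec(f)$ for some $f\in I$. No monomial of $f$ is larger than $m_0$, so $m_0$ is the only monomial of $f$ in its fiber, and the coefficient sum of $f$ on that fiber is not zero, a contradiction.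
\end{proof}

We denote by $\operatorname{std}(s)$ the standard monomial in the fiber of $s$. Next we express strong Koszulness degree by degree. For $d\ge 2$ consider the condition
\begin{quote}
$(\mathrm{K}_d)$\quad for every $s\in S_d$ and all $a\ne b$ in $A(s)$ there is $t\in S_2$ with $a\preceq t$, $b\preceq t$ and $t\preceq s$.
\end{quote}
Condition $(\mathrm{K}_2)$ always holds, with $t=s$.

\begin{lemma}\label{lem:translate}
The ring $R$ is strongly Koszul if and only if $(\mathrm{K}_d)$ holds for all $d\ge3$. Moreover, $(\mathrm{K}_3)$ is equivalent to \eqref{eq:star}.
\end{lemma}

\begin{proof}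
Let $a\ne b$ be atoms. The ideals $(u_a)$ and $(u_b)$ have the bases $a+S$ and $b+S$, so $(u_a)\cap(u_b)$ has the basis $B=\{s\in S: a,b\in A(s)\}$. Since $A(0)=\emptyset$ and $A(c)=\{c\}$ for an atom $c$, all elements of $B$ have degree at least $2$. The ideal generated by the degree-$2$ part of $(u_a)\cap(u_b)$ has the basis $\bigcup_{t\in B\cap S_2}(t+S)$. It equals $(u_a)\cap(u_b)$ if and only if every $s\in B$ has a divisor $t\in B\cap S_2$. This proves the first claim.

Let $s\in S_3$ and $a\ne b$ in $A(s)$. If $t$ is as in $(\mathrm{K}_3)$, then $c=s-t$, $s-a-c=t-a$ and $s-b-c=t-b$ lie in $S$ and have degree $1$, so they are atoms. Conversely, if $c$ is as in \eqref{eq:star}, then $t=s-c=a+(s-a-c)=b+(s-b-c)$ lies in $S_2$ and is as in $(\mathrm{K}_3)$.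
\end{proof}

\begin{example}[The twisted cubic]\label{ex:cubic}
Let $R=K[\sigma^3,\sigma^2\tau,\sigma\tau^2,\tau^3]$. An element of $S$ is determined by its degree $d$ and its $\tau$-exponent, so we name the atoms $0,1,2,3$ and identify $S_d$ with $\{0,1,\dots,3d\}$. This ring is strongly Koszul. Indeed, let $d\ge3$, $s\in S_d$, and let $a,b\in A(s)$ with $a<b$ as integers. From $s-b\ge0$ and $s-a\le3(d-1)$ we get $b\le s\le a+3(d-1)$. An integer $t$ has the properties required in $(\mathrm{K}_d)$ if and only if $t-a,\,t-b\in[0,3]$ and $s-t\in[0,3(d-2)]$, that is,
\[
t\in[\,b,\ a+3\,]\cap[\,s-3(d-2),\ s\,].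
\]
Two intervals with integer endpoints share an integer when both left endpoints are at most both right endpoints, and this holds because $b\le a+3$, $b\le s$, $s-3(d-2)\le a+3$ and $d\geq 3$.
\end{example}

The next lemma also follows from the implications recalled in Section~\ref{sec:intro}; here is a direct proof.

\begin{lemma}\label{lem:quadrics}
If $R$ is strongly Koszul, then $I$ is generated by $I_2$.
\end{lemma}

\begin{proof}
We have $I_0=I_1=0$, because the atoms are distinct. We show by induction on $d\ge2$ that $I_d\subset(I_2)$. Let $d\ge3$. By Lemma~\ref{lem:fibers} it suffices to treat $m-m'$ with $m,m'$ in the fiber of some $s\in S_d$. Choose atoms $a,b$ with $y_a\mid m$ and $y_b\mid m'$. If $a=b$, then $m/y_a$ and $m'/y_a$ lie in the fiber of $s-a$, so $m-m'\in y_aI_{d-1}\subset (I_2)$. If $a\ne b$, then $(\mathrm{K}_d)$ gives $t=a+p=b+q\in S_2$ with atoms $p,q$ and $t\preceq s$. Let $\rho$ be a monomial in the fiber of $s-t$. Then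
\[
m-m'=(m-y_ay_p\rho)+(y_ay_p-y_by_q)\rho+(y_by_q\rho-m').
\]
The first and the third term lie in $y_aI_{d-1}$ and $y_bI_{d-1}$ by the case already treated, and the middle term lies in $(I_2)$.
\end{proof}

\section{Standard monomials for the order $<_\lambda$}\label{sec:order}

From here through Section~\ref{sec:three}, $\lambda$ is a fixed generic functional, and ``standard'', $\operatorname{std}$ and $\operatorname{in}$ refer to $<_\lambda$ unless another order is named. Strong Koszulness is not assumed in this section. The order has two features, and each yields one lemma. The first comes from the reverse lexicographic rule alone.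

\begin{lemma}\label{lem:revlex}
Let $s\in S\setminus\{0\}$ and $e=\min A(s)$. Then $\operatorname{std}(s)=y_e\cdot\operatorname{std}(s-e)$.
\end{lemma}

\begin{proof}
No variable $y_a$ with $a<e$ occurs in the fiber of $s$, and $y_e$ divides some monomial $m$ of the fiber. If $m'$ is in the fiber and $y_e\nmid m'$, then $y_e$ is the first variable in which the exponents of $m$ and $m'$ differ, and $m$ has the larger exponent; so $m<_\lambda m'$. Hence the smallest monomial $\operatorname{std}(s)$ is divisible by $y_e$. The quotient $\operatorname{std}(s)/y_e$ is standard and lies in the fiber of $s-e$, so it equals $\operatorname{std}(s-e)$.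
\end{proof}

The second feature is the linearity of $\lambda$. Lemma~\ref{lem:revlex} bounds the atoms dividing an element from below; linearity converts this, in degree $2$, into a bound from above. For atoms $a\le b$ let $[a,b]=\{c\in X: a\le c\le b\}$.

\begin{lemma}\label{lem:degree2}
For $t\in S_2$ we have $\min A(t)+\max A(t)=t$ and $\operatorname{std}(t)=y_{\min A(t)}y_{\max A(t)}$. For atoms $a\le b$ the following are equivalent:
\begin{enumerate}
\item[(i)] $y_ay_b$ is standard;
\item[(ii)] $\{a,b\}$ is extreme;
\item[(iii)] $a=\min A(a+b)$;
\item[(iv)] $A(a+b)\subset[a,b]$.
\end{enumerate}
The set $G_\lambda$ spans $I_2$, its elements have pairwise distinct leading monomials, and these are exactly the non-standard monomials of degree $2$.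
\end{lemma}

\begin{proof}
The map $c\mapsto t-c$ is an involution of $A(t)$, and it reverses the order since $\lambda(t-c)=\lambda(t)-\lambda(c)$. So it sends $\min A(t)$ to $\max A(t)$, which is the first identity; the second follows from Lemma~\ref{lem:revlex}. With $t=a+b$, the second identity gives (i)$\Leftrightarrow$(ii). As $a,b\in A(t)$ and $a\le b$, each of (ii) and (iv) says that $a=\min A(t)$ and $b=\max A(t)$. By the first identity, $a=\min A(t)$ alone implies $b=t-a=\max A(t)$, so (iii) is equivalent to them. Finally, $G_\lambda$ consists of the binomials $m-m_0$, where $m$ runs through the non-standard monomials of degree $2$ and $m_0$ is the standard monomial in the fiber of $m$. The leading monomial is $m$, and these binomials span $I_2$ by Lemma~\ref{lem:fibers}.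
\end{proof}

\begin{example}\label{ex:cubicGB}
For the twisted cubic, $\lambda(3-l,l)$ is a nonconstant affine function of $l$, so the atoms are ordered $0<1<2<3$ or in reverse. The fibers of degree $2$ with more than one element are $\{y_0y_2,y_1^2\}$, $\{y_0y_3,y_1y_2\}$ and $\{y_1y_3,y_2^2\}$, and in both orders
\[
G_\lambda=\{y_1^2-y_0y_2,\ y_1y_2-y_0y_3,\ y_2^2-y_1y_3\},\qquad J_\lambda=(y_1,y_2)^2 .
\]
The monomials of degree $d$ outside $J_\lambda$ are $y_0^{\alpha}y_3^{\beta}$, $y_0^{\alpha}y_3^{\beta}y_1$ and $y_0^{\alpha}y_3^{\beta}y_2$, with $\tau$-exponents $3\beta$, $3\beta+1$ and $3\beta+2$. They lie in different fibers. Since $J_\lambda\subset\operatorname{in}(I)$, the standard monomial of a fiber is outside $J_\lambda$, so it is the only monomial of the fiber outside $J_\lambda$. Thus $J_\lambda=\operatorname{in}(I)$, as Theorem~\ref{thm:main} predicts.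
\end{example}

\begin{example}[A reverse lexicographic order that fails]\label{ex:badorder}
For the twisted cubic, take a graded reverse lexicographic order in which $y_3$ is the smallest and $y_1$ the second smallest variable. In the fiber $\{y_0y_2,y_1^2\}$ the variable $y_3$ does not occur and $y_1^2$ has the larger exponent of $y_1$, so $y_1^2$ is the smaller monomial and is standard. In the fiber $\{y_0^2y_3,\ y_0y_1y_2,\ y_1^3\}$ only $y_0^2y_3$ contains $y_3$, so it is the smallest monomial and $y_1^3$ is not standard. Hence $y_1^3$ is a minimal generator of the initial ideal, and $I$ has no quadratic Gr\"obner basis for this order, although $R$ is strongly Koszul. The proof of Lemma~\ref{lem:revlex} applies to this order, with the atoms ordered like their variables. What fails is the implication (i)$\Rightarrow$(iv) of Lemma~\ref{lem:degree2}: the monomial $y_1^2$ is standard, but $A(1+1)=\{0,1,2\}$ is not contained in $[1,1]=\{1\}$.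
\end{example}

\section{Reduction to degree three}\label{sec:reduction}

Theorem~\ref{thm:main} asserts that a monomial of any degree is standard as soon as all its divisors of degree $2$ are standard. Buchberger's criterion reduces this to degree $3$. We recall the textbook facts. Fix a monomial order and a finite set $G$ of polynomials with leading coefficient $1$.

\emph{Division.} Every $f\in P$ has an expression $f=\sum_{g\in G}q_gg+r$ in which $\operatorname{in}(q_gg)\le\operatorname{in}(f)$ whenever $q_g\ne0$, and no monomial of $r$ is divisible by any $\operatorname{in}(g)$. If $f$ and the elements of $G$ are homogeneous, the division algorithm produces an $r$ that is zero or homogeneous of the degree of $f$. We say that $f$ \emph{reduces to $0$} if there is such an expression with $r=0$.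

\emph{Buchberger's criterion.} For $g\ne h$ in $G$ let $L$ be the least common multiple of $\operatorname{in}(g)$ and $\operatorname{in}(h)$, and let $S(g,h)=\frac{L}{\operatorname{in}(g)}g-\frac{L}{\operatorname{in}(h)}h$. Then $G$ is a Gr\"obner basis of the ideal $(G)$ if and only if all $S(g,h)$ reduce to $0$. If $\operatorname{in}(g)$ and $\operatorname{in}(h)$ are coprime, then $S(g,h)$ reduces to $0$.

\begin{lemma}\label{lem:buchberger}
Suppose that $I$ is generated by $I_2$, and that every monomial of degree $3$ whose divisors of degree $2$ are all standard is itself standard. Then $G_\lambda$ is a Gr\"obner basis of $I$ with respect to $<_\lambda$.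
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:degree2}, $I=(I_2)=(G_\lambda)$. We first show that every $f\in I_3$ reduces to $0$. Divide $f$ by $G_\lambda$; the remainder $r$ lies in $I_3$. If $r\ne0$, then $\operatorname{in}(r)$ is a non-standard monomial of degree $3$. By hypothesis it has a non-standard divisor of degree $2$, which by Lemma~\ref{lem:degree2} is the leading monomial of some $g\in G_\lambda$. This contradicts the defining property of $r$.

Now let $g\ne h$ in $G_\lambda$. Their leading monomials are distinct and of degree $2$. If they are coprime, $S(g,h)$ reduces to $0$. Otherwise their greatest common divisor is a variable, $L$ has degree $3$, and $S(g,h)\in I_3$ reduces to $0$. Buchberger's criterion applies.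
\end{proof}

\section{Three extreme pairs}\label{sec:three}

It remains to verify the second hypothesis of Lemma~\ref{lem:buchberger}. This needs only \eqref{eq:star}.

\begin{proposition}\label{prop:key}
Assume \eqref{eq:star}. Let $i\le j\le k$ be atoms such that $y_iy_j$, $y_iy_k$ and $y_jy_k$ are standard for $<_\lambda$. Then $y_iy_jy_k$ is standard.
\end{proposition}

We set up the language first. Fix $s\in S_3$. Atoms $a,b$, possibly equal, are \emph{neighbors} if $s-a-b\in X$, that is, if $y_ay_b$ divides a monomial of the fiber of $s$. The relation is symmetric, neighbors lie in $A(s)$, and the set of neighbors of $a\in A(s)$ is $A(s-a)$. Condition \eqref{eq:star} says that any two distinct elements of $A(s)$ have a common neighbor. The link with the order is Lemma~\ref{lem:degree2}(iv), which for $a\le b$ reads: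
\begin{equation}\label{eq:interval}
\text{if $s=a+b+c$ and $\{a,b\}$ is extreme, then all neighbors of $c$ lie in $[a,b]$.}
\end{equation}
So extreme pairs confine neighbors to intervals, while \eqref{eq:star} forces these intervals to meet. The proof looks for two intervals that cannot meet.

Let $s=i+j+k$ as in the proposition and $e=\min A(s)\le i$. The danger is that $e<i$, for then $y_e$ divides $\operatorname{std}(s)$ and $y_iy_jy_k$ is not standard. Consider first the case $i=j$. A common neighbor of $e$ and $k$ lies in $[i,j]=\{j\}$, so $e$ is a neighbor of $j$; but the neighbors of $j$ lie in $[i,k]$, which does not contain $e$. One application of \eqref{eq:star} suffices. When $i<j$, the common neighbor of $e$ and $k$ may lie strictly between $i$ and $j$, and the following example shows that nothing is contradictory yet.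

\begin{example}\label{ex:five}
Take five atoms in $\mathbb Z^3$ with last coordinate $1$, which records the degree and is omitted from the notation:
\[
e=(0,1),\quad i=(-1,0),\quad q=(0,0),\quad j=(1,0),\quad f=(1,-1).
\]
They satisfy $i+j=2q$ and $e+f=q+j$, and $I=(y_iy_j-y_q^2,\ y_ey_f-y_qy_j)$. To see this, replace $y_iy_j$ by $y_q^2$ and $y_ey_f$ by $y_qy_j$ as long as possible; each step lowers the total exponent of $y_i$ and $y_e$. The result is divisible by neither $y_iy_j$ nor $y_ey_f$, and such a monomial is determined by its image: the second coordinate gives the exponents of $y_e,y_f$, then the first gives those of $y_i,y_j$, and the degree gives that of $y_q$.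

Let $\lambda$ be the first coordinate minus twice the second. The values at $e,i,q,j,f$ are $-2,-1,0,1,3$, so $e<i<q<j<f$. In a sum of atoms with second coordinate $0$, the atoms $e$ and $f$ occur equally often. This gives the fibers of $i+j=(0,0)$ and $2j=(2,0)$ in degree $2$ and of $s=i+2j=(1,0)$ in degree $3$:
\[
\{y_iy_j,\ y_q^2\},\qquad\{y_j^2\},\qquad\{y_iy_j^2,\ y_q^2y_j,\ y_ey_qy_f\}.
\]
So $y_iy_j$ and $y_j^2$ are standard, but $y_iy_j^2$ is not: the conclusion of Proposition~\ref{prop:key} fails with $k=j$, although $I$ is generated by quadrics. The atoms $e$ and $k=j$ do have a common neighbor, namely $q$. Condition \eqref{eq:star} fails at another pair: the only neighbor of $i$ is $j$, and the neighbors of $f$ are $e$ and $q$.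
\end{example}

The example tells us which pair to test: the atom $i$, whose neighbors are large, and the third atom $f$ in a factorization $s=e+q+f$, whose neighbors are small. Figure~\ref{fig:intervals} shows the general situation.

\begin{figure}[ht]
\centering
\begin{tikzpicture}
\draw[->] (0,0) -- (9.4,0) node[right] {$\lambda$};
\fill (0.7,0) circle (1.8pt) node[below=2pt] {$e$};
\fill (2.5,0) circle (1.8pt) node[below=2pt] {$i$};
\fill (4.2,0) circle (1.8pt) node[below=2pt] {$q$};
\fill (6,0) circle (1.8pt) node[below=2pt] {$j$};
\fill (8.4,0) circle (1.8pt) node[below=2pt] {$k$};
\draw[|-|,thick] (0.7,0.5) -- (4.2,0.5) node[midway,above] {neighbors of $f$};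
\draw[|-|,thick] (6,0.5) -- (8.4,0.5) node[midway,above] {neighbors of $i$};
\draw[|-|,thick] (2.5,1.5) -- (6,1.5) node[midway,above] {neighbors of $k$};
\end{tikzpicture}
\caption{Atoms placed by their $\lambda$-values, for $s=i+j+k=e+q+f$ with $e=\min A(s)$ and with $\{i,j\}$, $\{j,k\}$ extreme. Each segment contains all neighbors of the atom named above it. If $q<j$, the two lower segments are disjoint, so $i$ and $f$ have no common neighbor.}
\label{fig:intervals}
\end{figure}

\begin{proof}[Proof of Proposition~\ref{prop:key}]
Let $s=i+j+k$ and $e=\min A(s)$; then $e\le i$. If $e=i$, Lemma~\ref{lem:revlex} gives $\operatorname{std}(s)=y_i\operatorname{std}(j+k)=y_iy_jy_k$, and we are done. Suppose that $e<i$. The pairs $\{j,k\}$, $\{i,k\}$, $\{i,j\}$ are extreme by Lemma~\ref{lem:degree2}, so by \eqref{eq:interval}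
\begin{equation}\label{eq:three}
A(s-i)\subset[j,k],\qquad A(s-j)\subset[i,k],\qquad A(s-k)\subset[i,j].
\end{equation}

\emph{Step 1: $e$ is a neighbor of neither $i$ nor $j$.} By \eqref{eq:three} all neighbors of $i$ and of $j$ are at least $i$, and $e<i$.

\emph{Step 2: every neighbor $q$ of $e$ satisfies $q\ge j$.} Put $f=s-e-q\in X$. The pair $\{e,q\}$ is extreme: from $e+q\preceq s$ we get $A(e+q)\subset A(s)$, so $e$, which lies in $A(e+q)$, is its smallest element; in particular $e\le q$, and Lemma~\ref{lem:degree2}(iii) applies. By \eqref{eq:interval} the neighbors of $f$ lie in $[e,q]$. Since $s-e-f=q\in X$, the atom $f$ is a neighbor of $e$; hence $f\in A(s)$, and $f\ne i$ by Step~1. By \eqref{eq:star} the atoms $i$ and $f$ have a common neighbor $c$. Then $c\in[j,k]$ by \eqref{eq:three} and $c\in[e,q]$, so $j\le c\le q$.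

\emph{Step 3: the contradiction.} Since $e<i\le k$, the atoms $e$ and $k$ are distinct elements of $A(s)$, and by \eqref{eq:star} they have a common neighbor $q$. As a neighbor of $k$ it satisfies $q\le j$ by \eqref{eq:three}, and as a neighbor of $e$ it satisfies $q\ge j$ by Step~2. So $q=j$, and $j$ is a neighbor of $e$, contrary to Step~1.
\end{proof}

All three hypotheses on the pairs are used: $\{j,k\}$ in Steps~1 and~2, $\{i,k\}$ in Step~1, and $\{i,j\}$ in Step~3. The linearity of $\lambda$ enters through the two upper bounds $c\le q$ and $q\le j$; the second is the one that breaks in Example~\ref{ex:badorder}, where $i=j=k=1$, $e=3$ and $q=0$.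

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $R$ be strongly Koszul. By Lemma~\ref{lem:quadrics}, $I$ is generated by $I_2$, and by Lemma~\ref{lem:translate}, condition \eqref{eq:star} holds. Every monomial of degree $3$ is of the form $y_iy_jy_k$ with $i\le j\le k$, and its divisors of degree $2$ are $y_iy_j$, $y_iy_k$, $y_jy_k$. So Proposition~\ref{prop:key} is the second hypothesis of Lemma~\ref{lem:buchberger}, and $G_\lambda$ is a Gr\"obner basis of $I$. Its elements are homogeneous of degree~$2$.
\end{proof}

\section{Strong Koszulness is decided in low degree}\label{sec:local}

The proof of Theorem~\ref{thm:main} used exactly the two conditions of Theorem~\ref{thm:local}. We now show that they give back $(\mathrm{K}_d)$ for all $d$. Generation by quadrics lets us walk from any monomial of a fiber to any other by small moves, and so from any atom of $A(s)$ to any other through pairs that satisfy $(\mathrm{K}_d)$ for a trivial reason. The difficulty is to shorten such a walk to a single step. For this, induction on $d$ produces a divisor of $s$ of degree $3$ that sees two consecutive steps, and there \eqref{eq:star} applies.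

\begin{proof}[Proof of Theorem~\ref{thm:local}]
If $R$ is strongly Koszul, the two conditions hold by Lemmas~\ref{lem:translate} and~\ref{lem:quadrics}. Conversely, assume them. By Lemma~\ref{lem:translate}, $(\mathrm{K}_3)$ holds, and we have to prove $(\mathrm{K}_d)$ for all $d\ge4$. We use induction on $d$. Let $s\in S_d$ with $d\ge4$. For $a,b\in A(s)$ write $a\approx b$ if $a=b$ or if there is $t\in S_2$ with $a,b\preceq t\preceq s$. This relation is reflexive and symmetric, and we must show that any two elements of $A(s)$ are related.

\emph{The relation is transitive.} Let $a\approx b$ and $b\approx c$. If two of $a,b,c$ coincide, then $a\approx c$ holds by assumption or by definition. So let them be distinct, with $a,b\preceq t_1\preceq s$ and $b,c\preceq t_2\preceq s$, where $t_1,t_2\in S_2$. If $t_1=t_2$, this element shows $a\approx c$. Otherwise $t_1-b$ and $t_2-b$ are distinct atoms, and they lie in $A(s-b)$ because $(s-b)-(t_\nu-b)=s-t_\nu\in S$ for $\nu=1,2$. Since $s-b\in S_{d-1}$, condition $(\mathrm{K}_{d-1})$ gives $r\in S_2$ with $t_1-b,\ t_2-b\preceq r\preceq s-b$. Put $s'=b+r\in S_3$. Adding $b$ to these relations gives $t_1,t_2\preceq s'\preceq s$. Hence $a\preceq t_1\preceq s'$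 and $c\preceq t_2\preceq s'$, that is, $a,c\in A(s')$. By $(\mathrm{K}_3)$ there is $t\in S_2$ with $a,c\preceq t\preceq s'\preceq s$, so $a\approx c$.

\emph{The fiber is connected by quadratic moves.} Since $I=(I_2)$ and $I_2$ is spanned by binomials, $I_d$ is spanned by the elements $\mu(y_py_q-y_{p'}y_{q'})$ with $\mu$ a monomial of degree $d-2$ and $p+q=p'+q'$. Make the fiber of $s$ into a graph by joining $\mu y_py_q$ and $\mu y_{p'}y_{q'}$. Let $C$ be a connected component and let $\varphi(f)$ be the sum of the coefficients of $f$ at the monomials in $C$. The two monomials of a spanning element are both in $C$ or both outside $C$, so $\varphi$ vanishes on $I_d$. If $m\in C$ and $m'$ is any monomial of the fiber, then $m-m'\in I_d$, and $\varphi(m-m')=0$ forces $m'\in C$. So the graph is connected.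

\emph{Conclusion.} If $p\ne q$ are atoms whose variables divide the same monomial of the fiber of $s$, then $p\approx q$ by means of $t=p+q$. Let $a,b\in A(s)$, choose $m,m'$ in the fiber with $y_a\mid m$ and $y_b\mid m'$, and choose a path from $m$ to $m'$. Consecutive monomials on the path have the common factor $\mu$ of degree $d-2\ge1$, so they share a variable. Thus $a$ is joined to $b$ by a chain of atoms in which any two consecutive ones are related, and $a\approx b$ by transitivity.
\end{proof}

\begin{remark}
Neither condition in Theorem~\ref{thm:local} implies the other. In Example~\ref{ex:five}, $I$ is generated by quadrics and \eqref{eq:star} fails. For $R=K[\sigma^4,\sigma^3\tau,\tau^4]$, with atoms named $0,1,4$, a monomial $y_0^\alpha y_1^\beta y_4^\gamma$ of given degree $d\le3$ is determined by $\beta+4\gamma$, so all fibers of degree at most $3$ have one element. Then \eqref{eq:star} holds, since two distinct elements of $A(s)$ belong to the unique factorization $s=a+b+c$ and have the third atom as a common neighbor. But $I_2=0$ and $y_1^4-y_0^3y_4\in I$.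
\end{remark}

\section{One initial ideal for many orders}\label{sec:orders}

An initial ideal that is generated in degree $2$ is determined by the choice of one monomial in each fiber of degree $2$. So any order that makes the same choices as $<_\lambda$ in degree $2$ must agree with it in all degrees.

\begin{proof}[Proof of Theorem~\ref{thm:orders}]
By Theorem~\ref{thm:main} and Lemma~\ref{lem:degree2}, $\operatorname{in}_{<_\lambda}(I)=J_\lambda$. Let $\prec$ be as in the statement. A generator $y_ay_b$ of $J_\lambda$ is not the $\prec$-smallest monomial of its fiber, so it lies in $\operatorname{in}_\prec(I)$ by Lemma~\ref{lem:fibers}. Hence $J_\lambda\subset\operatorname{in}_\prec(I)$. By the same lemma, each fiber contains exactly one monomial outside $J_\lambda$ and exactly one monomial outside $\operatorname{in}_\prec(I)$. The latter is also outside $J_\lambda$, so the two coincide. The two monomial ideals therefore contain the same monomials and are equal.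

The order $<_\lambda$ has the required property by Lemma~\ref{lem:degree2}. So has $<_{-\lambda}$: the functional $-\lambda$ is generic, passing to it exchanges $\min$ and $\max$, and Lemma~\ref{lem:degree2} applied to $-\lambda$ gives the same monomial $y_{\min A(t)}y_{\max A(t)}$.

Let $g$ be strictly concave, $t\in S_2$ and $\tau=\lambda(t)$. The monomials of the fiber of $t$ are the $y_ay_{t-a}$ with $a\in A(t)$, and the weight of $y_ay_{t-a}$ is $h(\lambda(a))$, where $h(x)=g(x)+g(\tau-x)$. The function $h$ is strictly concave and satisfies $h(\tau/2+\xi)=h(\tau/2-\xi)$. If $0\le\xi<\xi'$, then $\tau/2+\xi$ lies strictly between $\tau/2-\xi'$ and $\tau/2+\xi'$, where $h$ takes the same value, so $h(\tau/2+\xi)>h(\tau/2+\xi')$. Thus $h(x)$ is strictly decreasing in $|x-\tau/2|$. The values $\lambda(a)$, $a\in A(t)$, are distinct and lie between $\lambda(\min A(t))$ and $\lambda(\max A(t))$, which are symmetric about $\tau/2$ by Lemma~\ref{lem:degree2}. So $|\lambda(a)-\tau/2|$ is maximal exactly for $a=\min A(t)$ and $a=\max A(t)$, and $y_{\min A(t)}y_{\max A(t)}$ is the unique monomial of smallest weight in the fiber. It is therefore the smallest monomial of the fiber for every order refining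 the weight.

Finally, let $s\in S\setminus\{0\}$. The monomial of the fiber of $s$ outside $J_\lambda$ is standard for both $<_\lambda$ and $<_{-\lambda}$. Lemma~\ref{lem:revlex} applied to $\lambda$ shows that it is divisible by $y_{\min A(s)}$, and applied to $-\lambda$ that it is divisible by $y_{\max A(s)}$.
\end{proof}

A concrete instance is $g(x)=-x^2$: in each fiber the standard monomial is then one for which the sum of the squares $\lambda(a)^2$ over its factors $y_a$ is as large as possible.

\section{The converse fails}\label{sec:converse}

A quadratic Gr\"obner basis does not imply strong Koszulness, even if it exists for $<_\lambda$ for every generic $\lambda$. Let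
\[
R=K[\alpha^2,\ \beta^2,\ \gamma^2,\ \alpha\beta,\ \alpha\gamma],
\]
and let the variables $x,y,z,v,w$ of $P$ map to these generators in this order. We use the same letters for the atoms.

\emph{The defining ideal is $I=(v^2-xy,\ w^2-xz)$.} Both binomials lie in $I$. Modulo them, every monomial is congruent to some $x^iy^jz^kv^\varepsilon w^\delta$ with $\varepsilon,\delta\in\{0,1\}$, whose image is $\alpha^{2i+\varepsilon+\delta}\beta^{2j+\varepsilon}\gamma^{2k+\delta}$. The exponent of $\beta$ determines $j$ and $\varepsilon$, that of $\gamma$ determines $k$ and $\delta$, and then that of $\alpha$ determines $i$. So these monomials have distinct images, and two monomials in the same fiber are congruent modulo the two binomials.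

\emph{The two quadrics form a Gr\"obner basis for every $<_\lambda$.} We have $\lambda(v)=\frac12(\lambda(x)+\lambda(y))$ and $\lambda(w)=\frac12(\lambda(x)+\lambda(z))$. So $v$ lies strictly between $x$ and $y$, and $w$ lies strictly between $x$ and $z$. The smallest variable occurring in $v^2-xy$ is then $x$ or $y$, so $xy<_\lambda v^2$; in the same way $xz<_\lambda w^2$. The leading monomials $v^2$ and $w^2$ are coprime, and Buchberger's criterion applies.

\emph{The ring is not strongly Koszul.} Let $s\in S_3$ correspond to $\alpha^2\beta^2\gamma^2$. A monomial in the fiber of $s$ produces $\gamma^2$ from $z$ or from $w^2$. In the first case the remaining factor $\alpha^2\beta^2$ comes from $xy$ or $v^2$, in the second the remaining factor $\beta^2$ comes from $y$. So the fiber is $\{xyz,\ v^2z,\ w^2y\}$, and $v,w\in A(s)$. The neighbors of $v$ are $v$ and $z$, and the neighbors of $w$ are $w$ and $y$. There is no common neighbor, so \eqref{eq:star} fails, and $R$ is not strongly Koszul by Lemma~\ref{lem:translate}: the monomial $\alpha^2\beta^2\gamma^2$ lies in $(\alpha\beta)\cap(\alpha\gamma)$ but is not a multiple of an element of degree $2$ of this ideal.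

\begin{thebibliography}{9}
\bibitem{Shibata}
Kazuki Shibata, \emph{Strong Koszulness of the toric ring associated to a cut ideal}, arXiv:1410.0455 (2014).
\end{thebibliography}
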